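# Torsion in the abelianized level stabilizers of groups of finite type

## 1. Sections, patterns and groups of finite type

Fix $d\ge 2$ and the alphabet $X=\{0,1,\dots,d-1\}$. The $d$-adic rooted tree $T$ has the finite words over $X$ as vertices. The root is the empty word $\varnothing$, and the children of $v$ are the words $vx$ with $x\in X$. We write $|v|$ for the length (level) of $v$, and $T^n$ for the finite subtree of vertices of level at most $n$. The map $\pi_n:\mathrm{Aut}(T)\to\mathrm{Aut}(T^n)$ is restriction. The group $\mathrm{Aut}(T)$ is the inverse limit of the finite groups $\mathrm{Aut}(T^n)$. So it is profinite, and the kernels of the $\pi_n$ form a neighborhood basis of $1$.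

**Definition (section).** For $g\in\mathrm{Aut}(T)$ and a vertex $v$, the section $g|_v\in\mathrm{Aut}(T)$ is defined by $g(vw)=g(v)\,g|_v(w)$ for all words $w$.

Straight from the definition,
$$(gh)|_v=g|_{h(v)}\,h|_v,\qquad g|_{vw}=(g|_v)|_w,\qquad (g^{-1})|_{g(v)}=(g|_v)^{-1}. \tag{1}$$
For fixed $v$, the map $g\mapsto g|_v$ is continuous, since $\pi_m(g|_v)$ depends only on $\pi_{m+|v|}(g)$.

**Example (odometer).** Let $a(xw)=(x+1)w$ for $x\neq d-1$, and $a((d-1)w)=0\,a(w)$. This is "add one with carry". The sections of $a$ on level 1 are trivial except $a|_{d-1}=a$. Under $a^d$ each level-1 vertex travels once around the $d$-cycle and meets the nontrivial section once, so $a^d$ fixes level 1 and $a^d|_x=a$ for every $x$. By induction $a^{d^i}$ fixes level $i$ pointwise and has section $a$ at every vertex of level $i$. By (1), all sections of powers of $a$ are powers of $a$. Reading a word of length $D$ as a number written in base $d$ with lowest digit first, $a$ acts on level $D$ as addition of $1$ modulo $d^D$, so $\pi_D(a)$ has order $d^D$.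

**Definition (group of finite type).** Let $D\ge 1$ and let $\mathcal P\le\mathrm{Aut}(T^D)$ be a subgroup, called the pattern subgroup. The group of finite type (finitely constrained group) of depth $D$ defined by $\mathcal P$ is
$$G_{\mathcal P}=\{g\in\mathrm{Aut}(T): \pi_D(g|_v)\in\mathcal P\ \text{for every vertex } v\}.$$

By (1) this is a subgroup, and it is closed under taking sections. It is a closed subset of $\mathrm{Aut}(T)$, because each condition depends only on $\pi_{|v|+D}(g)$.

**Example (depth 1).** If $D=1$, then $\mathcal P\le\mathrm{Sym}(X)$, and $G_{\mathcal P}$ consists of all automorphisms whose local permutation $\pi_1(g|_v)$ lies in $\mathcal P$ at every vertex. These local permutations can be chosen independently. For $\mathcal P=\mathrm{Sym}(X)$ we get $\mathrm{Aut}(T)$.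

**Example (depth 2, binary tree).** Let $d=2$. An automorphism is described by a label in $\mathbb Z/2$ at each vertex, recording whether the two children are swapped. A pattern of depth 2 is a triple $(\varepsilon;\delta_0,\delta_1)$: the label of the root and the labels of its children $0$ and $1$. The powers $1,\pi_2(a),\pi_2(a^2),\pi_2(a^3)$ are
$$(0;0,0),\quad (1;0,1),\quad (0;1,1),\quad (1;1,0).$$
So $\mathcal P_a:=\langle\pi_2(a)\rangle\cong\mathbb Z/4$ is exactly the set of patterns with $\delta_0+\delta_1=\varepsilon$. Hence $G_{\mathcal P_a}$ is the group of all $g$ whose label at every vertex is the sum of the labels at its two children. This will be our running example.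

**Definition (minimal pattern subgroup).** $\mathcal P$ is minimal if $\pi_D(G_{\mathcal P})=\mathcal P$. Equivalently, no proper subgroup of $\mathcal P$ defines the same group.

For the equivalence: the group $G_{\mathcal P}$ is closed under sections, so $\pi_D(G_{\mathcal P})\le\mathcal P$ always defines $G_{\mathcal P}$ again, and any pattern subgroup defining $G_{\mathcal P}$ contains $\pi_D(G_{\mathcal P})$.

**Example (minimal or not).** In depth 1 every $\mathcal P$ is minimal: put a given $p\in\mathcal P$ at the root and trivial permutations elsewhere. The group $\mathcal P_a$ is minimal, since all sections of $a$ are powers of $a$, so $a\in G_{\mathcal P_a}$. But for $d=2$, $D=2$, the group $\{(0;0,0),(0;1,1)\}$ is not minimal: every pattern in it has root label $0$, so every vertex label of an element of $G_{\mathcal P}$ is $0$, and $G_{\mathcal P}=1$.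

**Definition (level stabilizer).** For $G\le\mathrm{Aut}(T)$ and $n\ge0$, $\mathrm{St}_G(n)=G\cap\ker\pi_n$ is the pointwise stabilizer of level $n$. In particular $\mathrm{St}_G(0)=G$.

**Example.** For $G=G_{\mathcal P_a}$, an automorphism fixing level 1 is a pair $(g,h)$ of its sections at $0$ and $1$. It lies in $G$ exactly when $g,h\in G$ and the root pattern $(0;\delta_0,\delta_1)$ is in $\mathcal P_a$, that is, $\delta_0=\delta_1$. So
$$\mathrm{St}_G(1)=\{(g,h)\in G\times G:\ g \text{ and } h \text{ have the same root label}\}. \tag{2}$$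

**Definition (closed abelianization).** For a profinite group $H$, $H^{\overline{ab}}=H/\overline{[H,H]}$.

**Example.** $\mathbb Z_2^{\overline{ab}}=\mathbb Z_2$ has no nontrivial element of finite order, although every finite quotient of $\mathbb Z_2$ is torsion. Torsion of a profinite abelian group is therefore not visible on any single finite quotient.

From now on "homomorphism" and "$\mathrm{Hom}$" mean continuous homomorphism whenever the source is profinite, and $\mathbb Q/\mathbb Z$ is discrete. A *character* of $H$ is a homomorphism $H\to\mathbb Q/\mathbb Z$. Its kernel is closed and contains $[H,H]$, so characters of $H$ and of $H^{\overline{ab}}$ are the same thing.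

**Lemma 1 (duality).** Let $H$ be profinite and $N\ge1$. If $N\varphi=0$ for every character $\varphi$ of $H$, then $N\cdot H^{\overline{ab}}=0$, and conversely.

*Proof.* Write $B=H^{\overline{ab}}$, and let $U\le B$ be open. Every character of the finite abelian group $B/U$ is a character of $H$, hence is killed by $N$. So it vanishes on $N(B/U)$. Characters of a finite abelian group separate points, so $N(B/U)=0$, i.e. $NB\subseteq U$. The intersection of all open subgroups $U$ of $B$ is trivial, so $NB=0$. The converse is clear. $\square$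

The same $N$ must serve all characters. Each character of $\mathbb Z_2$ has finite order, but the orders are unbounded.

## 2. Is the abelianized stabilizer of level $D-1$ torsion?

The following conjecture is taken from Santiago Radi, "Groups of finite type: classification and structural properties", arXiv:2509.03927 (2025).

**Conjecture.** For all $d\ge2$, $D\ge1$ and every minimal pattern subgroup $\mathcal P\le\mathrm{Aut}(T^D)$, the group $\mathrm{St}_{G_{\mathcal P}}(D-1)^{\overline{ab}}$ is torsion.

The conjecture is true, and the proof gives an explicit bound for the exponent (Theorem 4 below). Throughout, $\mathcal P$ is minimal and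
$$G=G_{\mathcal P},\qquad K=\mathrm{St}_G(D-1),\qquad Q=G/K,\qquad A=K/\mathrm{St}_G(D).$$
By minimality $G/\mathrm{St}_G(D)\cong\mathcal P$, so $Q\cong\pi_{D-1}(\mathcal P)$ and $A\cong\mathrm{St}_{\mathcal P}(D-1)$, the subgroup of $\mathcal P$ fixing level $D-1$ pointwise. The subgroup $K$ is open and normal in $G$. By Lemma 1, we need one integer $N$ that kills every character of $K$.

## 3. The copies of $K$ inside $K$

The subgroup $K$ is singled out because it can be planted at any vertex. For $z\in K$ and a vertex $v$, let $\iota_v(z)\in\mathrm{Aut}(T)$ act as $z$ on the subtree at $v$ and trivially elsewhere.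

**Lemma 2.** Let $|v|=n$.

(i) $\iota_v(z)\in\mathrm{St}_G(D-1+n)\le K$ for every $z\in K$.

(ii) If $k\in\mathrm{St}_G(D-1+n)$, then $k|_v\in K$ for all $|v|=n$, and
$$k=\prod_{|v|=n}\iota_v(k|_v),\qquad\text{so}\qquad \mathrm{St}_G(D-1+n)=\prod_{|v|=n}\iota_v(K). \tag{3}$$

(iii) For $g\in G$ and $z\in K$,
$$g\,\iota_v(z)\,g^{-1}=\iota_{g(v)}\big(g|_v\,z\,(g|_v)^{-1}\big). \tag{4}$$

*Proof.* (i) Look at the section of $\iota_v(z)$ at each vertex. At a proper ancestor of $v$, of level $j<n$, the section acts trivially up to level $(n-j)+(D-1)\ge D$, so its pattern of depth $D$ is trivial. At $v$ and below, the sections are sections of $z\in G$. At all other vertices the section is trivial. So $\iota_v(z)\in G$, and it fixes level $n+D-1$ because $z$ fixes level $D-1$.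

(ii) Such a $k$ fixes level $n$, as $D-1\ge0$. Its sections at level $n$ lie in $G$ and fix level $D-1$, so they lie in $K$. An automorphism fixing level $n$ is the product of its actions on the subtrees hanging there. The displayed equality of groups combines this with (i).

(iii) Take a vertex $g(v)w$. Apply $g^{-1}$ to get $v\,(g|_v)^{-1}(w)$, then $\iota_v(z)$ to get $v\,z(g|_v)^{-1}(w)$, then $g$ to get $g(v)\,g|_v\,z\,(g|_v)^{-1}(w)$. Outside the subtree at $g(v)$ the product is trivial. $\square$

For a character $\varphi$ of $K$ and a vertex $v$, define the *component* $\varphi_v=\varphi\circ\iota_v:K\to\mathbb Q/\mathbb Z$. Then $\varphi_\varnothing=\varphi$, and since $\iota_{vx}=\iota_v\circ\iota_x$ on $K$, also $\varphi_{vx}=\varphi_v\circ\iota_x$. The kernel of $\varphi$ is open, so it contains $\mathrm{St}_G(D-1+n)$ for some $n$. For that $n$,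
$$\varphi_v=0\quad\text{for all } |v|=n. \tag{5}$$

## 4. Multiplying level by level gives only $\exp(A)^n$

The obvious attempt uses (3) with $n=1$: $K$ contains $\mathrm{St}_G(D)=\prod_{|y|=1}\iota_y(K)$ with finite quotient $A$. Suppose $M$ kills all components $\varphi_y$ with $|y|=1$. Then $M\varphi$ vanishes on $\mathrm{St}_G(D)$, so it factors through $A$, and $\exp(A)\,M\varphi=0$. If $\varphi$ vanishes on $\mathrm{St}_G(D-1+n)$ with $n\ge1$, then each $\varphi_y$ vanishes on $\mathrm{St}_G(D-1+n-1)$, and induction gives
$$\exp(A)^n\varphi=0 .$$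

This bound depends on $n$, hence on $\varphi$, and Lemma 1 needs a bound that does not. The argument as it stands cannot give one. It uses only that $K$ has a subgroup, with quotient of exponent $\exp(A)$, built from copies of $K$. The group $\mathbb Z_2\supset 2\mathbb Z_2\cong\mathbb Z_2$ has the same structure, and the same lines show that a character vanishing on $2^n\mathbb Z_2$ is killed by $2^n$. Yet $\mathbb Z_2$ is torsion-free.

So the structure to use is conjugation. By (4), elements of $G$ permute the copies $\iota_v(K)$, and $\varphi$ does not notice conjugation by elements of $K$.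

## 5. Depth one: a telescoping sum

Let $D=1$, so $K=G$ and $A=\mathcal P$. Put $e=\exp(\mathcal P^{ab})$. We show that the exponent of $G^{\overline{ab}}$ is exactly $e$.

Let $\varphi$ be a character of $G$. Its components are again characters of $G$. By (4), for $g,z\in G$ and any $y$,
$$\varphi_y(z)=\varphi(g\,\iota_y(z)\,g^{-1})=\varphi_{g(y)}\big(g|_y\,z\,(g|_y)^{-1}\big)=\varphi_{g(y)}(z).$$
The last equality holds because $g|_y\in G$ and $\varphi_{g(y)}$ is a homomorphism on $G$. So components are constant on $G$-orbits. Hence
$$S(g)=\sum_{|y|=1}\varphi_y(g|_y)$$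
is a homomorphism, since
$$S(gh)=\sum_y\varphi_y(g|_{h(y)})+\sum_y\varphi_y(h|_y)=\sum_y\varphi_{h(y)}(g|_{h(y)})+S(h)=S(g)+S(h).$$
By (3), $S=\varphi$ on $\mathrm{St}_G(1)$. So $\varphi-S$ factors through $\mathcal P$ and is killed by $e$:
$$e\,\varphi(g)=e\sum_{|y|=1}\varphi_y(g|_y).$$
The same formula applies to each character $\varphi_y$ at the element $g|_y$. Substituting repeatedly gives $e\varphi(g)=e\sum_{|v|=n}\varphi_v(g|_v)$ for every $n$, and by (5) this is $0$ for large $n$. So $e$ kills every character, and $e\,G^{\overline{ab}}=0$. Conversely $G$ maps onto $\mathcal P^{ab}$ through $\pi_1$, so the exponent is exactly $e$.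

For instance, for $d=2$ and $\mathcal P=\mathrm{Sym}(2)$ we find that $\mathrm{Aut}(T)^{\overline{ab}}$ has exponent exactly $2$.

The factor $e$ was paid only once. With $\Phi_n(g)=\sum_{|v|=n}\varphi_v(g|_v)$ the argument reads
$$\Phi_0=\varphi,\qquad \Phi_n=0\ \text{ for large } n,\qquad e(\Phi_i-\Phi_{i+1})=0\ \text{ for all } i.$$
We compare $\varphi$ with a homomorphism built from its components and *subtract*. The errors add up, and a sum of elements killed by $e$ is killed by $e$.

## 6. Depth two: sections leave $K$

For $D\ge2$ the function $\sum_{|v|=n}\varphi_v(k|_v)$ need not make sense, because $\varphi_v$ is defined on $K$ only and $k|_v$ may lie outside $K$. In the running example $G=G_{\mathcal P_a}$, $K=\mathrm{St}_G(1)$, the element $a^2=(a,a)$ is in $K$, while its section $a$ is not. The identity $\varphi_{g(y)}=\varphi_y$ breaks at the same place: it used that $g|_y$ lies in the group on which $\varphi_{g(y)}$ is a homomorphism.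

So we ask which elements of $G$ occur as sections at $v$ of elements of $K$ that fix $v$. Put
$$L_v=\{h|_v:\ h\in K,\ h(v)=v\}.$$

By (1) this is a subgroup of $G$. It contains $K$, since $\iota_v(z)|_v=z$. Hence $L_v$ is open in $G$, $K\trianglelefteq L_v$, the quotient $L_v/K$ is a subgroup of $Q$, and
$$A\le L_v/\mathrm{St}_G(D)\le G/\mathrm{St}_G(D)\cong\mathcal P. \tag{6}$$
At the root $L_\varnothing=K$. Since $h$ fixes $vx$ if and only if $h$ fixes $v$ and $h|_v$ fixes $x$,
$$L_{vx}=\{l|_x:\ l\in L_v,\ l(x)=x\}\qquad(x\in X). \tag{7}$$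

The invariance that survives is this: **$\varphi_v$ is $L_v$-invariant.** Indeed, if $l=h|_v$ with $h\in K$ and $h(v)=v$, then by (4)
$$\varphi_v(l z l^{-1})=\varphi\big(h\,\iota_v(z)\,h^{-1}\big)=\varphi_v(z)\qquad(z\in K). \tag{8}$$

**Example.** In the running example, $a=a^2|_0=a^2|_1$ lies in $L_0$ and $L_1$, and $G=K\cup aK$, so $L_0=L_1=G$, whereas $L_\varnothing=K$. One cannot replace $L_v$ by $G$ throughout. Let $\varphi(k)=\pi_2(k|_0)\in\mathcal P_a\cong\mathbb Z/4\subset\mathbb Q/\mathbb Z$, a character of $K$ since $K$ fixes the vertex $0$. For $k=\iota_0(a^2)=(a^2,1)$ we have $\varphi(k)\ne0$. By (4) $aka^{-1}=\iota_1(a^2)$, because $a(0)=1$ and $a|_0=1$, so $\varphi(aka^{-1})=0$. So $\varphi$ is not $G$-invariant and is not the restriction of a character of $G$.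

To imitate Section 5 we need two things: characters $\psi_v$ of $L_v$ extending the $L_v$-invariant characters $\varphi_v$ of $K$, and a way to sum $\psi_v$ over a whole $K$-orbit so that the result is a homomorphism on $K$. The next two sections supply them.

## 7. Extending invariant characters, and the bound

Let $S$ be a finite group acting trivially on $\mathbb Q/\mathbb Z$. A 2-cocycle is a map $c:S\times S\to\mathbb Q/\mathbb Z$ with
$$c(x,y)+c(xy,z)=c(y,z)+c(x,yz). \tag{9}$$
It is a coboundary if $c(x,y)=b(x)+b(y)-b(xy)$ for some $b:S\to\mathbb Q/\mathbb Z$. The group $H^2(S,\mathbb Q/\mathbb Z)$ is the group of cocycles modulo coboundaries. It is killed by $|S|$: put $b(x)=\sum_{z\in S}c(x,z)$ and sum (9) over $z$, which gives $|S|\,c(x,y)+b(xy)=b(y)+b(x)$. For a finite cyclic group $C$ the textbook formula gives $H^2(C,\mathbb Q/\mathbb Z)=(\mathbb Q/\mathbb Z)/|C|(\mathbb Q/\mathbb Z)=0$.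

An invariant character need not extend. Let $L$ be the dihedral group of order 8, and $K$ its center, which equals $[L,L]$ and has order 2. The nontrivial character $\chi$ of $K$ is $L$-invariant but does not extend to $L$, since every character of $L$ kills $[L,L]$. The multiple $2\chi=0$ does extend. Here $L/K\cong C_2\times C_2$, and the next lemma with $r=1$ shows that $H^2(C_2\times C_2,\mathbb Q/\mathbb Z)\ne0$.

**Lemma 3 (extension).** Let $K\trianglelefteq L$ be an open normal subgroup of a profinite group, and let $\chi:K\to\mathbb Q/\mathbb Z$ be an $L$-invariant homomorphism. If $r\ge 1$ kills $H^2(L/K,\mathbb Q/\mathbb Z)$, then $r\chi$ extends to a homomorphism $L\to\mathbb Q/\mathbb Z$.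

*Proof.* Choose a transversal $t:L/K\to L$ with $t(1)=1$, and set $f(x,y)=t(x)t(y)t(xy)^{-1}\in K$, $c=\chi\circ f$. Write $t(x)t(y)t(z)$ in two ways. From the left it is $f(x,y)\,f(xy,z)\,t(xyz)$. From the right it is
$$t(x)f(y,z)t(yz)=\big(t(x)f(y,z)t(x)^{-1}\big)f(x,yz)\,t(xyz).$$
So
$$f(x,y)f(xy,z)=\big(t(x)f(y,z)t(x)^{-1}\big)f(x,yz).$$
Apply $\chi$ and use its $L$-invariance: $c$ satisfies (9). By hypothesis there is $b$ with $r\,c(x,y)=b(x)+b(y)-b(xy)$. Taking $x=y=1$ gives $b(1)=rc(1,1)=0$, since $f(1,1)=1$.

Each element of $L$ is uniquely $k\,t(x)$ with $k\in K$, $x\in L/K$. Define $\psi(k\,t(x))=r\chi(k)+b(x)$. On $K$ it equals $r\chi$, as $t(1)=1$ and $b(1)=0$. Since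
$$k\,t(x)\,k'\,t(y)=k\cdot t(x)k't(x)^{-1}\cdot f(x,y)\cdot t(xy),$$
we get
$$\psi\big(kt(x)k't(y)\big)=r\chi(k)+r\chi(k')+rc(x,y)+b(xy)=r\chi(k)+r\chi(k')+b(x)+b(y),$$
which is $\psi(kt(x))+\psi(k't(y))$. So $\psi$ is a homomorphism. It is continuous because its restriction to the open subgroup $K$ is. $\square$

Now define
$$r=\operatorname{lcm}\{\exp H^2(S,\mathbb Q/\mathbb Z): S\le Q\},\qquad E=\operatorname{lcm}\{\exp(H^{ab}): A\le H\le\mathcal P\}.$$
Since $H^2(S,\mathbb Q/\mathbb Z)$ is killed by $|S|$, $r$ divides $|Q|$. If all subgroups of $Q$ have trivial Schur multiplier, for example if $Q$ is cyclic, then $r=1$. Each $\exp(H^{ab})$ divides $\exp(\mathcal P)$, so $E$ divides $\exp(\mathcal P)$. In the running example $Q\cong\mathbb Z/2$, $A\cong\mathbb Z/2$, $\mathcal P\cong\mathbb Z/4$, so $r=1$ and $E=4$.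

**Theorem 4.** Let $d\ge2$, $D\ge1$, and let $\mathcal P\le\mathrm{Aut}(T^D)$ be a minimal pattern subgroup. Then $\mathrm{St}_{G_{\mathcal P}}(D-1)^{\overline{ab}}$ has finite exponent dividing $N:=r\cdot E$, hence dividing $|\pi_{D-1}(\mathcal P)|\cdot\exp(\mathcal P)$. In particular it is torsion, so the conjecture holds.

**Proposition 5 (complements).** Keep the notation of Theorem 4.

1. For every open subgroup $H\le G$, $H^{\overline{ab}}$ has finite exponent. More precisely, if $\mathrm{St}_G(D-1+n)\le H$, the exponent divides $N\,[H:\mathrm{St}_G(D-1+n)]$. So no open subgroup of $G$ maps continuously onto $\mathbb Z_p$ for any prime $p$, and if $G$ is topologically finitely generated, every open subgroup has finite closed abelianization.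
2. For $D=1$ the exponent of $K^{\overline{ab}}=G^{\overline{ab}}$ is exactly $N=\exp(\mathcal P^{ab})$.
3. For all $d\ge2$, $D\ge1$ there is a minimal $\mathcal P$ with $r=1$ for which the exponent of $K^{\overline{ab}}$ is exactly $N=\exp(\mathcal P)=d^D$, although $\exp(A)=d$.
4. $K^{\overline{ab}}$ finite (even trivial) does not imply that $G$ is topologically finitely generated.

## 8. Norm maps along $K$-orbits

**Orbit representatives.** We need representatives of the $K$-orbits on all levels that are compatible between levels. Put $R_0=\{\varnothing\}$ and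
$$R_{n+1}=\{vx:\ v\in R_n,\ x\in X_v\},$$
where $X_v\subseteq X$ is a set of representatives of the $L_v$-orbits on level 1. Inductively, $R_n$ represents each $K$-orbit on level $n$ exactly once. Every vertex of level $n+1$ can be moved by $K$ to a child of some $v\in R_n$, and children of different elements of $R_n$ lie in different orbits. Two children $vx,vy$ of the same $v$ lie in one $K$-orbit if and only if some $k\in K$ fixes $v$ and satisfies $k|_v(x)=y$, that is, if and only if $x,y$ lie in one $L_v$-orbit.

**Definition (norm map).** Let $v\in R_n$ and $O_v=Kv$. For $u\in O_v$ choose $t_u\in K$ with $t_u(v)=u$. For $\theta\in\mathrm{Hom}(L_v,\mathbb Q/\mathbb Z)$ put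
$$N_v(\theta)(k)=\sum_{u\in O_v}\theta\big((t_{k(u)}^{-1}\,k\,t_u)|_v\big),\qquad k\in K. \tag{10}$$

The element $t_{k(u)}^{-1}kt_u$ of $K$ sends $v\mapsto u\mapsto k(u)\mapsto v$, so its section at $v$ lies in $L_v$ and (10) makes sense. Readers who know the group-theoretic transfer will recognize it: (10) is the transfer from $K$ to the stabilizer of $v$ in $K$, followed by $h\mapsto\theta(h|_v)$.

**Example.** If $D=1$, then $L_v=G$, and all sections lie in the domain of $\theta$. The summand in (10) is $-\theta(t_{k(u)}|_v)+\theta(k|_u)+\theta(t_u|_v)$ by (1). The outer terms cancel in the sum, because $u\mapsto k(u)$ permutes $O_v$, and $N_v(\theta)(k)=\sum_{u\in O_v}\theta(k|_u)$. This is the sum of Section 5. In the running example take $v=00$. Its $K$-orbit is $\{00,01\}$ by (2), and we may choose $t_{00}=1$, $t_{01}=a^2$. For $k=a^2$ the elements $t_{k(u)}^{-1}kt_u$ are $1$ (for $u=00$) and $a^4$ (for $u=01$), and $a^4|_{00}=a$. So $N_{00}(\theta)(a^2)=\theta(a)$.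

**Lemma 6.** $N_v(\theta)$ is a continuous homomorphism $K\to\mathbb Q/\mathbb Z$. It is additive in $\theta$, and it does not depend on the choice of the $t_u$. At the root, $N_\varnothing(\theta)=\theta$.

*Proof.* For $k,k'\in K$,
$$t_{kk'(u)}^{-1}\,kk'\,t_u=\big(t_{kk'(u)}^{-1}\,k\,t_{k'(u)}\big)\big(t_{k'(u)}^{-1}\,k'\,t_u\big),$$
and both factors fix $v$, so the sections at $v$ multiply. Summing $\theta$ over $u$, the first factors give $N_v(\theta)(k)$ because $u\mapsto k'(u)$ permutes $O_v$, and the second give $N_v(\theta)(k')$. For continuity: on each clopen set $\{k:k(u)=w\}$ the summand is the continuous function $k\mapsto\theta((t_w^{-1}kt_u)|_v)$. Additivity in $\theta$ is clear. If $t_u$ is replaced by $t_us_u$ with $s_u\in K$ fixing $v$, the sum changes by $\sum_u\theta(s_u|_v)-\sum_u\theta(s_{k(u)}|_v)=0$. At the root, $L_\varnothing=K$, $O_\varnothing=\{\varnothing\}$, and with $t_\varnothing=1$ we get $\theta(k)$. $\square$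

We also need the one-level version inside $L_v$. For $v\in R_n$ and $x\in X_v$ choose $l_y\in L_v$ with $l_y(x)=y$ for each $y\in L_vx$. For $\theta\in\mathrm{Hom}(L_{vx},\mathbb Q/\mathbb Z)$ define
$$\theta^{\uparrow}(l)=\sum_{y\in L_vx}\theta\big((l_{l(y)}^{-1}\,l\,l_y)|_x\big),\qquad l\in L_v. \tag{11}$$
The element $l_{l(y)}^{-1}ll_y\in L_v$ fixes $x$, so by (7) its section at $x$ lies in $L_{vx}$. The computation in Lemma 6 shows that $\theta^\uparrow\in\mathrm{Hom}(L_v,\mathbb Q/\mathbb Z)$.

**Lemma 7 (transitivity).** $N_{vx}(\theta)=N_v(\theta^\uparrow)$ for $v\in R_n$, $x\in X_v$ and $\theta\in\mathrm{Hom}(L_{vx},\mathbb Q/\mathbb Z)$.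

*Proof.* By definition of $L_v$ we can choose $h_y\in K$ with $h_y(v)=v$ and $h_y|_v=l_y$, for $y\in L_vx$. Every element of $O_{vx}$ is uniquely of the form $t_u(vy)$ with $u\in O_v$ and $y\in L_vx$. Indeed its parent determines $u$, and applying $t_u^{-1}$ gives a child $vy$ of $v$ in the $K$-orbit of $vx$, that is, with $y\in L_vx$. Conversely all these vertices lie in $O_{vx}$. Since $t_uh_y(vx)=t_u(vy)$, the elements $t_uh_y$ are an admissible choice in (10) for the vertex $vx$.

Let $k\in K$ and write $kt_u=t_{k(u)}q_u$ with $q_u=t_{k(u)}^{-1}kt_u\in K$ fixing $v$. Then $k\cdot t_u(vy)=t_{k(u)}q_u(vy)=t_{k(u)}(vy')$ with $y'=q_u|_v(y)$. The element entering (10) is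
$$(t_{k(u)}h_{y'})^{-1}\,k\,t_uh_y=h_{y'}^{-1}\,q_u\,h_y.$$
Its section at $v$ is $l_{y'}^{-1}\,q_u|_v\,l_y$, so its section at $vx$ is $(l_{y'}^{-1}\,q_u|_v\,l_y)|_x$. Therefore
$$N_{vx}(\theta)(k)=\sum_{u\in O_v}\sum_{y\in L_vx}\theta\big((l_{y'}^{-1}\,q_u|_v\,l_y)|_x\big)=\sum_{u\in O_v}\theta^\uparrow(q_u|_v)=N_v(\theta^\uparrow)(k),$$
where the middle equality is (11) with $l=q_u|_v$, $l(y)=y'$. $\square$

## 9. Proof of Theorem 4

Let $\varphi:K\to\mathbb Q/\mathbb Z$ be any character. We show $rE\varphi=0$.

**Step 1: the homomorphisms $\Phi_n$.** This step builds the replacement for the sums $\sum_{|v|=n}\varphi_v(g|_v)$ of Section 5. Let $v\in\bigcup_nR_n$. By (8), $\varphi_v$ is $L_v$-invariant. Since $L_v/K$ is isomorphic to a subgroup of $Q$, the number $r$ kills $H^2(L_v/K,\mathbb Q/\mathbb Z)$. By Lemma 3 we can choose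
$$\psi_v\in\mathrm{Hom}(L_v,\mathbb Q/\mathbb Z)\quad\text{with}\quad\psi_v|_K=r\varphi_v, \tag{12}$$
and we take $\psi_v=0$ whenever $\varphi_v=0$. Put
$$\Phi_n=\sum_{v\in R_n}N_v(\psi_v)\in\mathrm{Hom}(K,\mathbb Q/\mathbb Z).$$

**Step 2: the two ends.** This step identifies $\Phi_0$ and shows that some $\Phi_n$ vanishes. At the root $L_\varnothing=K$, so $\psi_\varnothing=r\varphi$, and $\Phi_0=N_\varnothing(r\varphi)=r\varphi$ by Lemma 6. By (5) there is $n$ with $\varphi_v=0$ for all $|v|=n$. For this $n$ all $\psi_v$ with $v\in R_n$ are zero, and $\Phi_n=0$.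

**Step 3: the differences as norms.** This step writes $\Phi_i-\Phi_{i+1}$ as a sum of norms from level $i$, so that the error can be studied inside each $L_v$. By the construction of $R_{i+1}$, Lemma 7 and additivity of $N_v$,
$$\Phi_{i+1}=\sum_{v\in R_i}\sum_{x\in X_v}N_{vx}(\psi_{vx})=\sum_{v\in R_i}N_v\Big(\sum_{x\in X_v}(\psi_{vx})^\uparrow\Big),$$
so
$$\Phi_i-\Phi_{i+1}=\sum_{v\in R_i}N_v(\beta_v),\qquad \beta_v=\psi_v-\sum_{x\in X_v}(\psi_{vx})^\uparrow\in\mathrm{Hom}(L_v,\mathbb Q/\mathbb Z). \tag{13}$$

**Step 4: $\beta_v$ vanishes on $\mathrm{St}_G(D)$.** This step shows that each error factors through a finite group of bounded size; it corresponds to the remark "$S=\varphi$ on $\mathrm{St}_G(1)$" in depth one. Let $k\in\mathrm{St}_G(D)\le K\le L_v$. By (3) with $n=1$, $k=\prod_{|y|=1}\iota_y(k|_y)$ with all $k|_y\in K$. Let $x\in X_v$ and $y\in L_vx$. Since $D\ge1$, $k$ fixes $y$, so the term of (11) belonging to $y$ involves $l_y^{-1}kl_y$. By (1),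
$$(l_y^{-1}\,k\,l_y)|_x=(l_y|_x)^{-1}\,k|_y\;l_y|_x,$$
and this lies in $K$, because $k|_y\in K$, $l_y|_x\in G$ and $K\trianglelefteq G$. So we may use (12) for $\psi_{vx}$:
$$\psi_{vx}\big((l_y^{-1}kl_y)|_x\big)=r\varphi_{vx}\big((l_y|_x)^{-1}k|_y\,l_y|_x\big)=r\varphi_v\Big(\iota_x\big((l_y|_x)^{-1}k|_y\,l_y|_x\big)\Big).$$
By (4) with $g=l_y^{-1}$, which sends $y$ to $x$ and has section $(l_y|_x)^{-1}$ at $y$, the argument of $\varphi_v$ is $l_y^{-1}\iota_y(k|_y)\,l_y$. Since $l_y\in L_v$ and $\varphi_v$ is $L_v$-invariant, the value is
$$r\varphi_v\big(l_y^{-1}\iota_y(k|_y)\,l_y\big)=r\varphi_v\big(\iota_y(k|_y)\big).$$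
Now sum over $y\in L_vx$ and over $x\in X_v$. Together these run through all $y$ of level 1 exactly once, so
$$\sum_{x\in X_v}(\psi_{vx})^\uparrow(k)=r\sum_{|y|=1}\varphi_v\big(\iota_y(k|_y)\big)=r\varphi_v(k)=\psi_v(k).$$
Hence $\beta_v(k)=0$.

**Step 5: $E$ kills every difference.** This step bounds the errors uniformly in the level. By Step 4, $\beta_v$ factors through $L_v/\mathrm{St}_G(D)$, which by (6) is identified with a group $H$ satisfying $A\le H\le\mathcal P$. A homomorphism from $H$ to an abelian group is killed by $\exp(H^{ab})$, hence $E\beta_v=0$. By (13) and additivity,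
$$E(\Phi_i-\Phi_{i+1})=\sum_{v\in R_i}N_v(E\beta_v)=0\qquad\text{for all } i\ge0.$$

**Step 6: telescoping and duality.** This step assembles the bound. With $n$ as in Step 2,
$$E\,r\,\varphi=E\Phi_0=E\Phi_n+\sum_{i<n}E(\Phi_i-\Phi_{i+1})=0.$$
Since $n$ has disappeared, $N=rE$ kills every character of $K$. By Lemma 1, $N\cdot K^{\overline{ab}}=0$. Finally, $r$ divides $|Q|=|\pi_{D-1}(\mathcal P)|$ and $E$ divides $\exp(\mathcal P)$, which gives the second divisibility. $\blacksquare$

The extension $\psi_v$ in Step 1 is a choice: two extensions differ by a character of $L_v/K$. Such a character is trivial on $\mathrm{St}_G(D)$, so it is killed by $E$. This is why $E$ involves the groups $H$ between $A$ and $\mathcal P$ and not $A$ alone. Part 3 of Proposition 5 shows that $\exp(A)$ alone would be too small.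

## 10. Open subgroups, sharpness, and generation: proof of Proposition 5

**Part 1.** The purpose is to pass from $K$ to any open subgroup $H$ through the copies $\iota_v(K)\le H$. Every open subgroup contains $\mathrm{St}_G(D-1+n)$ for some $n$. Let $\varphi$ be a character of $H$. For $|v|=n$, $\varphi\circ\iota_v$ is a character of $K$, so $N$ kills it by Theorem 4. By (3), $N\varphi$ vanishes on $\mathrm{St}_G(D-1+n)$, which is normal in $H$. So $N\varphi$ factors through the finite group $H/\mathrm{St}_G(D-1+n)$ and is killed by its order. Lemma 1 gives the exponent bound.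

A continuous surjection $H\to\mathbb Z_p$ would factor through $H^{\overline{ab}}$, which has finite exponent, while $\mathbb Z_p$ does not; so there is none.

Suppose $G$ is topologically finitely generated, with a finitely generated dense subgroup $\Gamma$. For $H$ open, $\Gamma\cap H$ has finite index in $\Gamma$, so it is finitely generated by Schreier's theorem, and it is dense in $H$ because $H$ is open. Hence $H^{\overline{ab}}$ is topologically generated by finitely many elements, say $s$ of them, and has finite exponent, say $m$. The abstract subgroup they generate has at most $m^s$ elements, so it is closed, and being dense it is all of $H^{\overline{ab}}$. So $H^{\overline{ab}}$ is finite.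

**Part 2.** The purpose is to match $N$ with Section 5. If $D=1$, then $K=G$, so $Q=1$ and $r=1$. Also $A=\mathcal P$, so $E=\exp(\mathcal P^{ab})=N$. The group $G=K$ maps onto $\mathcal P^{ab}$ via $\pi_1$, so the exponent is a multiple of $N$, and by Theorem 4 it divides $N$.

**Part 3.** The purpose is to show that the bound is attained in every depth, using the odometer $a$ of Section 1. Let $\mathcal P=\langle\pi_D(a)\rangle\cong\mathbb Z/d^D$. All sections of $a$ are powers of $a$, so $a\in G_{\mathcal P}$. Hence $\pi_D(G_{\mathcal P})=\mathcal P$, and $\mathcal P$ is minimal. The power $a^m$ fixes level $D-1$ exactly when $d^{D-1}$ divides $m$, so $A\cong\mathrm{St}_{\mathcal P}(D-1)=\langle\pi_D(a)^{d^{D-1}}\rangle\cong\mathbb Z/d$. The group $Q$ is a quotient of $\mathcal P$, hence cyclic, so all its subgroups are cyclic and $r=1$ by Section 7. Taking $H=\mathcal P$ in the definition of $E$ gives $N=E=d^D=\exp(\mathcal P)$.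

For the lower bound fix $v$ of level $D-1$. All elements of $K$ fix $v$, so by (1) $k\mapsto\pi_D(k|_v)$ is a continuous homomorphism $K\to\mathcal P\cong\mathbb Z/d^D$. It is onto, because $a^{d^{D-1}}\in K$ has section $a$ at $v$. So the exponent of $K^{\overline{ab}}$ is a multiple of $d^D$, and by Theorem 4 it is exactly $d^D$.

**Part 4.** The purpose is to give a group $G$ with $K^{\overline{ab}}$ trivial that is not topologically finitely generated. Let $d=6$, $D=1$, and let $\mathcal P=A_5\le\mathrm{Sym}(X)$ act naturally on $\{0,1,2,3,4\}$ and fix $5$. Since $A_5$ is perfect, Part 2 gives $K^{\overline{ab}}=G^{\overline{ab}}=1$.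

For $n\ge0$ let $5^n$ be the vertex $55\cdots5$ of level $n$. Every element of $G$ fixes all these vertices, so
$$g\mapsto\big(\pi_1(g|_{5^n})\big)_{n\ge0}$$
is a continuous homomorphism $G\to A_5^{\mathbb N}$. It is onto: given $(p_n)_{n\ge 0}$, let $g$ have local permutation $p_n$ at $5^n$ and trivial local permutation at all other vertices; then $g\in G$ because $D=1$. The group $A_5^{\mathbb N}$ is not topologically finitely generated. A group with $s$ topological generators has at most $60^s$ continuous homomorphisms to $A_5$, since such a homomorphism is determined by the images of the generators. But $A_5^{\mathbb N}$ has infinitely many coordinate projections to $A_5$. Since a continuous quotient of a topologically finitely generated group is topologically finitely generated, $G$ is not. $\blacksquare$
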